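# A compact plane set with $R(X)\neq C(X)$ and no classical Swiss cheese inside

## 1. Large compact sets without classical Swiss cheese subsets

Write $B(z,s)$ for the open disc with centre $z$ and radius $s$, and $\mathbb D=B(0,1)$.

**Theorem 1.** For every $\eta\in(0,1)$ there is a compact set $X\subset\overline{\mathbb D}$ with
$$\operatorname{dist}_{C(X)}(\bar z,R(X))\ge 1-\eta,\qquad \operatorname{area}(X)\ge \pi-\eta,$$
which contains no classical Swiss cheese set.

Let us unpack this. A plane set is a subset of $\mathbb C$.

**Definition ($C(X)$, $R_0(X)$, $R(X)$).** For a non-empty compact plane set $X$, $C(X)$ is the algebra of continuous functions $X\to\mathbb C$ with the supremum norm $\|\cdot\|_X$. The subalgebra $R_0(X)$ consists of the restrictions $g|_X$ of rational functions $g$ without poles on $X$, and $R(X)$ is the closure of $R_0(X)$ in $C(X)$.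

**Definition (Swiss cheese).** A Swiss cheese is a pair $\mathbf D=(\Delta,\mathcal D)$, where $\Delta$ is a closed disc of positive radius and $\mathcal D$ is a countable (possibly finite) collection of open discs of finite positive radius. Its Swiss cheese set is
$$X_{\mathbf D}=\Delta\setminus\bigcup_{D\in\mathcal D}D .$$
With $r(\cdot)$ denoting radius, $\mathbf D$ is classical if the closed discs $\overline D$, $D\in\mathcal D$, are pairwise disjoint subsets of the interior of $\Delta$ and $\sum_{D\in\mathcal D}r(D)<\infty$. A classical Swiss cheese set is a set of the form $X_{\mathbf D}$ with $\mathbf D$ classical.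

For example, $\Delta=\overline{\mathbb D}$ with the single hole $B(0,\frac12)$ is classical, and its set is a closed annulus. The disc $\overline{\mathbb D}$ with holes $B(0,\frac12)$ and $B(\frac12,\frac13)$ is a Swiss cheese but not a classical one, since the holes overlap. Without conditions on the holes the notion is empty: every compact set $X$ is a Swiss cheese set, because we can take a disc $\Delta\supset X$ and write the open set $\mathbb C\setminus X$ as a countable union of open discs. The content is in the summability of the radii.

Here is an infinite example. Let $(q_j)_{j\ge1}$ be dense in $\mathbb D$. Go through $j=1,2,\dots$; whenever $q_j$ lies in none of the closed discs chosen so far, choose an open disc centred at $q_j$ with radius less than $2^{-j-2}$ whose closure lies in $\mathbb D$ and misses the earlier closed discs. The result is classical. Its set has empty interior: a disc $B\subset X_{\mathbf D}\cap\mathbb D$ would contain some $q_j$, which lies in some $\overline D$, so $B$ would meet $D$. Its area is at least $\pi-\pi\sum_j 4^{-j-2}>0$.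

In Section 3 we show that a set containing a classical Swiss cheese set satisfies $R(X)\ne C(X)$. The question, from J. F. Feinstein and M. J. Heath, "Swiss cheeses, rational approximation and universal plane curves", arXiv:1501.04008 (2015), is the converse. If some continuous function on $X$ is not a uniform limit of rational functions, must $X$ have a classical Swiss cheese set as a subset? Theorem 1 says no. Moreover the failure occurs where $R(X)$ is far from $C(X)$: taking $g=0$ gives $\operatorname{dist}(\bar z,R(X))\le1$ for $X\subset\overline{\mathbb D}$, and $\operatorname{area}(X)\le\pi$, so both bounds are nearly as large as possible.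

Three more statements make the picture precise.

**Theorem 2.** Let $X$ be the set constructed for Theorem 1 (in Section 7). If $\mathbf D=(\Delta,\mathcal D)$ is any Swiss cheese, classical or not, with $\sum r(D)<\infty$ and $X_{\mathbf D}\subset X$, then $X_{\mathbf D}$ has area $0$. Hence $R(X_{\mathbf D})=C(X_{\mathbf D})$ if $X_{\mathbf D}\neq\emptyset$.

**Theorem 3.** If $R(X)\ne C(X)$, then for every $p>1$ and $\varepsilon>0$ there is a Swiss cheese $\mathbf D=(\Delta,\mathcal D)$ with $X_{\mathbf D}\subset X$,
$$\sum r(D)^p<\varepsilon\,r(\Delta)^p\quad\text{and}\quad \operatorname{area}(X_{\mathbf D})>(1-\varepsilon)\operatorname{area}(\Delta).$$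

**Theorem 4.** For compact $X$ the following are equivalent:

- (a) $X$ contains a classical Swiss cheese set;
- (b) $X$ contains some $X_{\mathbf D}$ with $\sum r(D)<\infty$ and positive area;
- (c) $X$ contains some $X_{\mathbf D}$ with $\sum r(D)<r(\Delta)$.

These imply $R(X)\ne C(X)$; by Theorem 1 the converse implication fails.

By Theorem 2, the statement of Theorem 3 is false for $p=1$, even if one asks only for $\sum r(D)<\infty$ and positive area. So $p>1$ is exactly the valid range. We prove Theorem 3 first, because it is what the natural attempt at a positive answer yields, and its breakdown at $p=1$ points to the counterexample.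

## 2. Interior points, null sets and Cantor products

If $X$ has an interior point, uniform limits of functions in $R_0(X)$ are holomorphic on the interior, so $\bar z\notin R(X)$. Also $X$ contains a closed disc $\Delta$, which is the classical Swiss cheese set of $(\Delta,\emptyset)$. So the answer is yes for such $X$.

If $X$ has area $0$, then $R(X)=C(X)$ by the Hartogs–Rosenthal theorem (proof in Section 3), and the hypothesis fails. For $X=[0,1]$ this is Weierstrass' theorem. For the unit circle it is approximation by trigonometric polynomials, since $\bar z=1/z$ there.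

Positive area does not suffice for $R(X)\ne C(X)$. Let $X=C_0\times C_0$ with $C_0\subset[0,1]$ a Cantor set of positive length. This $X$ is totally disconnected, so every function in $C(X)$ is a uniform limit of functions constant on the pieces of a finite partition of $X$ into relatively open and closed sets. Such a function is the restriction of a function that is locally constant, hence holomorphic, near $X$. By Runge's theorem it lies in $R(X)$. So $R(X)=C(X)$.

What remains are sets of positive area with empty interior.

## 3. Annihilating measures and Cauchy transforms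

By the Hahn–Banach and Riesz theorems, $R(X)\ne C(X)$ if and only if there is a complex Borel measure $\nu\ne0$ on $X$ with $\int g\,d\nu=0$ for all $g\in R(X)$. We say that $\nu$ annihilates $R(X)$. Put
$$\hat\nu(z)=\int\frac{d\nu(w)}{w-z}\qquad\text{whenever }\int\frac{d|\nu|(w)}{|w-z|}<\infty .$$

An estimate used several times: for $a\in\mathbb C$ and $\rho>0$, every disc $B$ of radius $\rho$ satisfies $\int_B\frac{dA(z)}{|z-a|}\le2\pi\rho$, where $dA$ is area measure. Indeed $B\setminus B(a,\rho)$ and $B(a,\rho)\setminus B$ have equal areas, the integrand is $\le1/\rho$ on the first and $\ge1/\rho$ on the second, and $\int_{B(a,\rho)}\frac{dA}{|z-a|}=2\pi\rho$. By Fubini, $\hat\nu$ is defined almost everywhere and locally integrable.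

**Lemma 1.** Let $\nu$ be a complex Borel measure on the compact set $X$. If $\hat\nu=0$ a.e., then $\nu=0$. If $\nu$ annihilates $R(X)$, then $\hat\nu=0$ off $X$.

*Proof.* If $z\notin X$, then $w\mapsto 1/(w-z)$ lies in $R_0(X)$, which gives the second statement. For the first, let $\varphi\in C_c^\infty(\mathbb C)$. The Cauchy–Pompeiu formula says $\varphi(w)=\frac1\pi\int\frac{\partial_{\bar z}\varphi(z)}{w-z}\,dA(z)$. Integrating against $\nu$ and using Fubini,
$$\pi\int\varphi\,d\nu=\int\partial_{\bar z}\varphi(z)\,\hat\nu(z)\,dA(z).\tag{1}$$
If $\hat\nu=0$ a.e., then $\int\varphi\,d\nu=0$ for all such $\varphi$. Their restrictions are dense in $C(X)$, so $\nu=0$. $\square$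

The Hartogs–Rosenthal theorem follows. If $\operatorname{area}(X)=0$ and $\nu$ annihilates $R(X)$, then $\hat\nu=0$ off $X$, hence a.e., so $\nu=0$ and $R(X)=C(X)$.

**Lemma 2.** Let $\mathbf D=(\Delta,\mathcal D)$ be classical with $X_{\mathbf D}\subset X$, $X$ compact. Then $R(X)\ne C(X)$, $R(X_{\mathbf D})\ne C(X_{\mathbf D})$ and $\operatorname{area}(X_{\mathbf D})>0$.

*Proof.* The circles $\partial\Delta$ and $\partial D$, $D\in\mathcal D$, are pairwise disjoint and lie in $X_{\mathbf D}$, because the closed holes are pairwise disjoint and inside $\operatorname{int}\Delta$. Let $\sigma=dz|_{\partial\Delta}-\sum_{D}dz|_{\partial D}$, with all circles positively oriented. Its total variation is $2\pi r(\Delta)+2\pi\sum r(D)<\infty$, it is non-zero, and it lives on $X_{\mathbf D}$.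

Let $g$ be rational without poles on $X_{\mathbf D}$. Its finitely many poles lie off $\Delta$ or in finitely many holes $D_1,\dots,D_m$. By Cauchy's theorem on $\Delta\setminus\bigcup_{i\le m}D_i$, $\int_{\partial\Delta}g\,dz=\sum_{i\le m}\int_{\partial D_i}g\,dz$. For every other hole $D$, $g$ is holomorphic near $\overline D$ and $\int_{\partial D}g\,dz=0$. So $\int g\,d\sigma=0$. Hence $\sigma$ annihilates $R(X_{\mathbf D})$. It also annihilates $R(X)$, whose elements restrict to elements of $R(X_{\mathbf D})$. This gives both inequalities, and $\operatorname{area}(X_{\mathbf D})>0$ by Hartogs–Rosenthal. $\square$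

## 4. Covering the complement of $X$ near a point: every exponent $p>1$

Suppose $R(X)\ne C(X)$ and try to find a classical Swiss cheese set inside $X$. Take an annihilating measure $\nu\neq 0$, choose a point $z$ with $\hat\nu(z)\ne0$, and hope that the complement of $X$ is thin near $z$. If $\overline{B(z,s)}\setminus X$ can be covered by open discs with radius sum less than $s$, then (c) of Theorem 4 holds, and so does (a).

Why should the complement be thin? Let $z\in X$ satisfy $\int\frac{d|\nu|(w)}{|w-z|}<\infty$; in particular $\nu(\{z\})=0$. Then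
$$\int\frac{h(w)}{w-z}\,d\nu(w)=h(z)\,\hat\nu(z)\qquad\text{for all }h\in R(X).\tag{2}$$
Indeed, for $h\in R_0(X)$ the function $\frac{h(w)-h(z)}{w-z}$ has a removable singularity at $z$, so it is in $R_0(X)$ and $\nu$ annihilates it. The general case follows by uniform limits, since $|\nu|/|w-z|$ is a finite measure. So if there were functions $h_k\in R(X)$, uniformly bounded on $X$, with $h_k(z)=1$ and $h_k(w)\to0$ for each $w\in X\setminus\{z\}$, then dominated convergence in (2) would give $\hat\nu(z)=0$. We shall build such $h_k$ as Cauchy transforms of measures sitting in the complement, when the complement is fat. This needs a measure with controlled growth on a set that is hard to cover.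

Call $2^n([k,k+1)\times[l,l+1))$ with $n,k,l\in\mathbb Z$ a half-open dyadic square, and write $\ell(T)$ for the side of $T$. Two such squares are disjoint or nested.

**Lemma 3.** Let $1\le p<2$, let $U$ be a bounded non-empty open set, and let $M=\inf\sum_j\ell(T_j)^p$ over countable covers of $U$ by half-open dyadic squares $T_j$. If $M>0$, there are a compact $L\subset U$ and a positive measure $\mu$ on $L$ with $\mu(L)\ge M/2$ and $\mu(T)\le\ell(T)^p$ for all half-open dyadic squares $T$.

*Proof.* **Step 1: a starting measure.** The purpose is to place as much mass as allowed on small squares. The maximal half-open dyadic squares of side $\le1$ with closure in $U$ are disjoint and have union $U$. There are infinitely many of them: if there were finitely many, $U$ would be the union of their closures, hence non-empty, open and compact. List them as $Q_1,Q_2,\dots$, and fix $k$. Start with the measure $\mu^0=\sum_{j\le k}\ell(Q_j)^{p-2}\,\mathrm{area}|_{Q_j}$, which gives $Q_j$ mass $\ell(Q_j)^p$.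

**Step 2: reduction.** The purpose is to enforce the growth bound. Run through the dyadic side lengths in increasing order from $\min_{j\le k}\ell(Q_j)$. At each length, whenever a dyadic square $T$ of that side has mass $>\ell(T)^p$, multiply the measure on $T$ by the factor that makes its mass exactly $\ell(T)^p$. Once $\ell(T)^p$ exceeds the total mass nothing changes, so there is a final measure $\mu_k$.

If $T\subset Q_j$, then since $p<2$,
$$\mu_k(T)\le\mu^0(T)=\ell(Q_j)^{p-2}\ell(T)^2\le\ell(T)^p,$$
and the same computation shows that no subsquare of $Q_j$ (including $Q_j$) was ever reduced. A square $T$ contained in no $Q_j$, $j\le k$, either is disjoint from all of them and has mass $0$, or contains some $Q_j$ and was processed; afterwards masses only decrease. So $\mu_k(T)\le\ell(T)^p$ for every $T$.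

**Step 3: saturated squares.** The purpose is to see that the final mass is the cost of a cover. Call $T$ saturated if $\mu_k(T)=\ell(T)^p$. For $j\le k$, $Q_j$ has mass exactly $\ell(Q_j)^p$ when its side is processed, because no subsquare was reduced. If some square containing $Q_j$ is reduced later, let $T$ be the last one; otherwise let $T=Q_j$. At that moment $T$ has mass $\ell(T)^p$, and a later reduced square meeting $T$ would contain $T$ and hence $Q_j$, so there is none. Thus $T$ is saturated at the end.

The maximal saturated squares containing some $Q_j$, $j\le k$, therefore form a finite disjoint family $\mathcal G_k$ covering $\bigcup_{j\le k}Q_j$ (maximal ones exist since $\ell^p$ is at most the total mass). As $\mu_k$ lives on $\bigcup_{j\le k}Q_j$,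
$$\sum_{G\in\mathcal G_k}\ell(G)^p=\mu_k(\mathbb C)=:m_k .$$

**Step 4: $k\to\infty$.** The purpose is to show $\sup m_k\ge M$. Let $m=\sup_km_k$. It is finite, since $U$ lies in four dyadic squares of equal side. For $j\le k$ the element of $\mathcal G_k$ containing $Q_j$ has side $\le m^{1/p}$, so for fixed $j$ there are finitely many candidates. By a diagonal argument there is a subsequence of $k$ along which this element is, for each $j$, eventually a fixed square $G_j$. For each $J$ the distinct squares among $G_1,\dots,G_J$ lie in a common $\mathcal G_k$, so their $\ell^p$-sum is $\le m$. Hence the distinct $G_j$ cover $U$ with $\ell^p$-sum $\le m$, and $M\le m$. Choose $k$ with $m_k\ge M/2$, and put $\mu=\mu_k$, $L=\bigcup_{j\le k}\overline{Q_j}$. $\square$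

*Proof of Theorem 3.* **Step 1: reductions and the point $z$.** We may take $\varepsilon<1$, since a smaller $\varepsilon$ gives a stronger statement. We may also take $1<p<2$: if $p'\ge p$, then with $t_D=r(D)/r(\Delta)$ we have $\sum t_D^{p'}\le(\sum t_D^p)^{p'/p}<\varepsilon^{p'/p}\le\varepsilon$.

Let $\nu\ne0$ annihilate $R(X)$. By Lemma 1, $\hat\nu$ vanishes off $X$ but is not a.e. zero, so
$$E=\Big\{z:\int\frac{d|\nu|(w)}{|w-z|}<\infty,\ \hat\nu(z)\ne0\Big\}\subset X$$
has positive area. Fix $z\in E$. Let $N(s)$ be the infimum of $\sum r_j^p$ over countable covers of $\overline{B(z,s)}\setminus X$ by open discs of radii $r_j$. We claim $N(s)=o(s^p)$ as $s\to0$.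

**Step 2: if the claim fails, a measure in the complement.** Suppose there are $\kappa>0$ and $s_k\to0$ with $N(s_k)\ge\kappa s_k^p$. Let $U_k=B(z,2s_k)\setminus X$. This is open and contains $\overline{B(z,s_k)}\setminus X$, which is non-empty as $N(s_k)>0$. A half-open square of side $\ell$ lies in an open disc of radius $\ell$, so the number $M$ of Lemma 3 for $U_k$ is at least $\kappa s_k^p$. Let $\mu_k,L_k$ be given by Lemma 3 and $\tau_k=\mu_k/\mu_k(L_k)$, a probability measure, with $\mu_k(L_k)\ge\kappa s_k^p/2$.

For a disc $B(w,\rho)$ choose the dyadic side $\ell\in[\rho,2\rho)$. An open interval of length $2\rho\le2\ell$ meets at most three dyadic intervals of length $\ell$, so nine squares of side $\ell$ cover the disc, and $\mu_k(B(w,\rho))\le9(2\rho)^p\le36\rho^p$. Hence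
$$\tau_k(B(w,\rho))\le\frac{72}{\kappa}\Big(\frac\rho{s_k}\Big)^p.\tag{3}$$

**Step 3: bounded Cauchy potentials.** Since $\frac1a=\int_a^\infty\rho^{-2}\,d\rho$, we get for all $w$, using (3) for $\rho<s_k$ and $\tau_k\le1$ for $\rho\ge s_k$,
$$\int\frac{d\tau_k(\zeta)}{|\zeta-w|}=\int_0^\infty\tau_k(B(w,\rho))\frac{d\rho}{\rho^2}\le\frac{72}{\kappa s_k^p}\int_0^{s_k}\rho^{p-2}\,d\rho+\int_{s_k}^\infty\frac{d\rho}{\rho^2}=\frac C{s_k},\quad C=1+\frac{72}{\kappa(p-1)}.\tag{4}$$

**Step 4: the test functions.** Let $f_k(w)=\int\frac{d\tau_k(\zeta)}{\zeta-w}$ and $h_k(w)=1+(w-z)f_k(w)$ for $w\in X$. The kernel $1/(\zeta-w)$ is uniformly continuous on $L_k\times X$, so $f_k$ is a uniform limit on $X$ of sums $\sum_i\tau_k(P_i)/(\zeta_i-w)$ with $\zeta_i\in P_i$ and $P_i$ the pieces of fine partitions of $L_k$. Hence $h_k\in R(X)$, and $h_k(z)=1$.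

If $|w-z|\le4s_k$, then $|h_k(w)|\le1+4C$ by (4). If $|w-z|>4s_k$, then $|\zeta-w|\ge\frac12|w-z|$ for $\zeta\in L_k\subset B(z,2s_k)$, so $|h_k(w)|\le3$. For fixed $w\ne z$ the supports shrink to $z$, so $f_k(w)\to\frac1{z-w}$ and $h_k(w)\to0$. As explained after (2), this forces $\hat\nu(z)=0$, a contradiction. The claim holds.

**Step 5: the cheese.** By the claim, for small $s$ there are open discs $D_j$ covering $\overline{B(z,s)}\setminus X$ with $\sum r_j^p<\varepsilon s^p$. Put $\Delta=\overline{B(z,s)}$, $\mathcal D=\{D_j\}$. Then $X_{\mathbf D}\subset X$. As $p<2$ and $\varepsilon<1$, $\sum r_j^2\le(\sum r_j^p)^{2/p}<\varepsilon^{2/p}s^2\le\varepsilon s^2$, so $\operatorname{area}(X_{\mathbf D})>(1-\varepsilon)\pi s^2$. $\blacksquare$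

## 5. The divergence at $p=1$ and a tilted four-corner Cantor set

Run the same argument with $p=1$, where it would give the positive answer through (c) of Theorem 4. Lemma 3 and (3) still hold. The argument stops at one place, (4): $\int_0^{s_k}\rho^{p-2}\,d\rho$ becomes $\int_0^{s_k}\rho^{-1}\,d\rho=\infty$. Linear growth of a measure does not bound its Cauchy transform, so we lose the bound on $h_k$ and with it dominated convergence.

Is this only a defect of the method? It suggests looking for a compact set with two properties.

1. It cannot be covered by discs with small radius sum. Having a projection of positive length guarantees this, since a disc of radius $r$ projects to an interval of length $2r$.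
2. It is invisible to bounded holomorphic functions, so that removing it from an open set does not help approximation.

A segment has the first property but not the second: on $\mathbb C\setminus[0,1]$ with $u=2z-1$, the branch of $u-\sqrt{u^2-1}$ that vanishes at $\infty$ is bounded, holomorphic and non-zero. A finite set has the second property but not the first. The following set has both.

Let $S=[0,1]^2\subset\mathbb C$ and $A=\{\,i,\;1+3i,\;2,\;3+2i\,\}$. For a word $w=(a_1,\dots,a_n)\in A^n$, $|w|=n$, put
$$T_w(z)=\sum_{k\le n}a_k4^{-k}+4^{-n}z,\qquad S_w=T_w(S),$$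
$$K=\bigcap_n\bigcup_{|w|=n}S_w=\Big\{\sum_{k\ge1}a_k4^{-k}:a_k\in A\Big\}\subset S .$$
In the $4\times4$ grid of $S$, the four squares $S_a$ are those in (column, row) $=(0,1),(1,3),(2,0),(3,2)$, counted from $0$. Each column and each row contains exactly one of them.

**Projection.** $\operatorname{Re}a$ takes each of the values $0,1,2,3$ once on $A$, so base-$4$ expansions give
$$\{\operatorname{Re}z:z\in K\}=[0,1].\tag{5}$$
In particular any cover of $K$ by discs has $\sum2r\ge1$.

**Separation.** Any two of the four squares are separated by a gap $\ge\frac14$ in some coordinate: columns $0,2$, columns $0,3$ and columns $1,3$ horizontally; the squares in columns $0,1$ (rows $1,3$), in columns $1,2$ (rows $3,0$) and in columns $2,3$ (rows $0,2$) vertically. If two words of length $n$ first differ at place $k$, then $S_w,S_{w'}$ have sup-norm distance $\ge4^{-(k-1)}\cdot\frac14\ge4^{-n}$. Let $\widetilde S_w$ be the closed square of points at sup-norm distance $\le\frac144^{-n}$ from $S_w$, and $\Gamma_w=\partial\widetilde S_w$, positively oriented. Then: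

- $\Gamma_w$ has length $6\cdot4^{-n}$, distance $\ge\frac144^{-n}$ from $S_w$, and distance $\ge\frac344^{-n}$ from the other squares of generation $n$;
- the $\widetilde S_w$ with $|w|=n$ are pairwise disjoint, and $\widetilde S_u\subset\operatorname{int}\widetilde S_w$ if $u$ properly extends $w$.

In particular $\Gamma_w\cap K=\emptyset$.

**Size.** There are $4^n$ squares of area $16^{-n}$, so $\operatorname{area}(K)=0$ and $K$ has empty interior. Let $\mu$ be the Borel probability measure on $K$ with $\mu(S_w)=4^{-|w|}$ (the image of the uniform product measure on $A^{\mathbb N}$), and let $K_w=K\cap S_w=T_w(K)$. The measure has linear growth: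
$$\mu(B(w,\rho))\le8\rho\qquad(w\in\mathbb C,\ \rho>0).\tag{6}$$
For $\rho\ge\frac12$ this is clear. Otherwise take $n\ge 0$ with $4^{-n-1}\le2\rho<4^{-n}$. By separation the disc meets at most one square of generation $n$, so its mass is $\le4^{-n}\le8\rho$. So (3) has an exact analogue on $K$ with $p=1$.

**Shape.** We have $A-i=\{0,1+2i,2-i,3+i\}=(1+2i)\{0,1,-i,1-i\}$. With $\zeta_0=\sum_ki4^{-k}=i/3$,
$$K=\zeta_0+(1+2i)K',\qquad K'=\Big\{\sum_k e_k4^{-k}:e_k\in\{0,1,-i,1-i\}\Big\}.$$
The set $K'$ comes from a square of side $\frac13$ by keeping, again and again, the four corner squares of a quarter of the side. Its own projection to the real axis is covered by $2^n$ intervals of length $\frac134^{-n}$ for every $n$, so it has length $0$. The factor $1+2i$ tilts the set into a position where (5) holds.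

## 6. $K$ is removable for bounded holomorphic functions

**Lemma 4** (essentially J. Garnett, Proc. AMS 24 (1970) 696–699)**.** If $f$ is bounded and holomorphic on $\mathbb C\setminus K$ and $f(\infty)=0$, then $f=0$.

The plan is to write $f$ as the Cauchy transform of $h\,\mu$ with $h$ bounded, to zoom in at a point where $h\ne0$ and conclude that the Cauchy transform of $\mu$ itself is bounded, and then to contradict this at a corner of $K$.

*Proof.* Let $|f|\le1$.

**Step 1: a density.** This step produces $h$. Put $\nu(w)=\frac1{2\pi i}\oint_{\Gamma_w}f\,d\zeta$. For $|w|=n$, $|\nu(w)|\le\frac{6}{2\pi}4^{-n}\le4^{-n}=\mu(S_w)$. By Cauchy's theorem in $\widetilde S_w\setminus\bigcup_a\operatorname{int}\widetilde S_{wa}$, which misses $K$, $\nu(w)=\sum_{a\in A}\nu(wa)$. Hence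
$$h_n=\sum_{|w|=n}\frac{\nu(w)}{\mu(S_w)}1_{S_w}$$
is a martingale on $(K,\mu)$ for the $\sigma$-algebras generated by the sets $K_w$, $|w|=n$, and $|h_n|\le1$. By the martingale convergence theorem $h_n\to h$ a.e. and in $L^1(\mu)$, with $|h|\le1$. Since $\int_{S_w}h_m\,d\mu=\nu(w)$ for $m\ge|w|$, we have $\int_{S_w}h\,d\mu=\nu(w)$ for all $w$.

**Step 2: representation.** This step shows
$$f(z)=\int_K\frac{h(\zeta)}{z-\zeta}\,d\mu(\zeta)\qquad(z\notin K).\tag{7}$$
Fix $z\notin K$. For large $N$, $z\notin\bigcup_{|u|=N}\widetilde S_u$, because these sets shrink to $K$. Apply Cauchy's formula in a large disc minus the squares $\widetilde S_u$. The integral over the large circle tends to $0$ as its radius grows because $f(\infty)=0$, so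
$$f(z)=-\sum_{|u|=N}\frac1{2\pi i}\oint_{\Gamma_u}\frac{f(\zeta)}{\zeta-z}\,d\zeta .$$
Replace $\frac1{\zeta-z}$ by its value at the centre $c_u$ of $S_u$. For large $N$ both $|\zeta-z|$ and $|c_u-z|$ are at least $\frac12\operatorname{dist}(z,K)$, and $|\zeta-c_u|\le\frac{3\sqrt2}44^{-N}$. So each integrand changes by $O_z(4^{-N})$, and the sum of $4^N$ integrals over curves of length $6\cdot4^{-N}$ changes by $O_z(4^{-N})\to0$. What remains is
$$\sum_u\frac{\nu(u)}{z-c_u}=\sum_u\int_{S_u}\frac{h(\zeta)}{z-c_u}\,d\mu(\zeta),$$
which tends to the right side of (7), as $\frac1{z-c_u}-\frac1{z-\zeta}\to0$ uniformly.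

**Step 3: localization.** This step bounds the contribution of a single square. For $|w|=n$ and $z\notin K_w$ put $F_w(z)=\int_{S_w}\frac{h(\zeta)}{z-\zeta}\,d\mu(\zeta)$. On $\Gamma_w$, $|F_w|\le4^{-n}\cdot4\cdot4^n=4$. Since $F_w(\infty)=0$, the maximum principle gives $|F_w|\le4$ outside $\widetilde S_w$. By (7), $f-F_w=\int_{K\setminus S_w}\frac{h\,d\mu(\zeta)}{z-\zeta}$ off $K$. The right side is holomorphic near $\widetilde S_w$ and bounded by $1+4=5$ on $\Gamma_w$, hence by $5$ on $\widetilde S_w$. So $|F_w|\le6$ on $\widetilde S_w\setminus K_w$, and altogether $|F_w|\le6$ on $\mathbb C\setminus K_w$. Substituting $\zeta=T_w\xi$, under which $d\mu(\zeta)=4^{-n}d\mu(\xi)$ and $T_wz-T_w\xi=4^{-n}(z-\xi)$,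
$$F_w(T_wz)=\int_K\frac{h(T_w\xi)}{z-\xi}\,d\mu(\xi)\qquad(z\notin K).$$

**Step 4: zooming in.** This step replaces $h$ by a constant. Suppose $h$ is not a.e. zero. For a.e. $x\in K$, if $w_n=w_n(x)$ is the word of length $n$ with $x\in S_{w_n}$, then
$$\int_K|h\circ T_{w_n}-h(x)|\,d\mu=4^n\int_{S_{w_n}}|h-h(x)|\,d\mu\to0 .$$
Indeed, by martingale convergence a.e. $x$ satisfies $4^n\int_{S_{w_n}}|h-q|\,d\mu\to|h(x)-q|$ for every $q\in\mathbb Q+i\mathbb Q$. For such $x$ the upper limit of $4^n\int_{S_{w_n}}|h-h(x)|\,d\mu$ is at most $2|h(x)-q|$ for all $q$, hence is $0$. Choose such an $x$ with $h(x)\ne0$. For fixed $z\notin K$ the function $1/(z-\xi)$ is bounded on $K$, so letting $n\to\infty$ in $|F_{w_n}(T_{w_n}z)|\le6$ we get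
$$\Big|\int_K\frac{d\mu(\xi)}{z-\xi}\Big|\le\frac6{|h(x)|}\qquad(z\notin K).\tag{8}$$

**Step 5: contradiction at a corner.** This step uses that $K$ lies in a quarter-plane with vertex $\zeta_0\in K$. By the shape of $K$, every $\zeta\in K$ is $\zeta_0+(1+2i)\eta$ with $\operatorname{Re}\eta\ge0\ge\operatorname{Im}\eta$. For $t>0$ let $z_t=\zeta_0-t(1+2i)(1-i)$; then $z_t\notin K$. We have $\zeta-z_t=(1+2i)\eta'$ with $\eta'=\eta+t(1-i)=\rho e^{-i\theta}$, $\theta\in[0,\frac\pi2]$, so
$$\operatorname{Re}\frac{(1+2i)(1-i)}{\zeta-z_t}=\operatorname{Re}\frac{1-i}{\eta'}=\frac{\sqrt2\cos(\theta-\frac\pi4)}\rho\ge\frac1{|\eta'|}.$$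
Thus there is no cancellation. Since $|\eta'|\to|\eta|$ as $t\to0$, Fatou's lemma gives
$$\liminf_{t\to0}\operatorname{Re}\int_K\frac{(1+2i)(1-i)}{\zeta-z_t}\,d\mu(\zeta)\ge\int\frac{d\mu}{|\eta|}=\sqrt5\int_K\frac{d\mu(\zeta)}{|\zeta-\zeta_0|}.$$
Let $w_n=(i,\dots,i)$ have length $n$, so $\zeta_0\in S_{w_n}$. The set $S_{w_n}\setminus S_{w_{n+1}}$ has $\mu$-mass $\frac344^{-n}$, and $|\zeta-\zeta_0|\le\sqrt2\,4^{-n}$ on it. So the last integral is $\ge\sum_n\frac3{4\sqrt2}=\infty$. This contradicts (8). Hence $h=0$ a.e., and $f=0$ by (7). $\square$

For a closed square $Q=q+\ell S$ (with $\ell>0$) put $K_Q=q+\ell K\subset Q$.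

**Lemma 5.** Let $W$ be open. Every bounded holomorphic $f$ on $W\setminus K_Q$ extends holomorphically to $W$.

*Proof.* After an affine change of variable $K_Q=K$. Let $z_0\in W\cap K$. Choose $w$ with $z_0\in S_w$ and $\widetilde S_w\subset W$, and put $n=|w|$.

**Step 1: splitting $f$.** We separate the singularities in $K_w$ from the rest. For $z\in\operatorname{int}\widetilde S_w$ let
$$f_2(z)=\frac1{2\pi i}\oint_{\Gamma_w}\frac{f(\zeta)}{\zeta-z}\,d\zeta ,$$
which is holomorphic there. For $z\notin K_w$ let
$$f_1(z)=-\sum_u\frac1{2\pi i}\oint_{\Gamma_u}\frac{f(\zeta)}{\zeta-z}\,d\zeta ,$$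
the sum over words $u$ of length $N$ extending $w$, with $N>n$ so large that $z\notin\bigcup\widetilde S_u$. Passing from $N$ to $N+1$ does not change the value, by Cauchy's theorem in $\widetilde S_u\setminus\bigcup_a\operatorname{int}\widetilde S_{ua}$. Near a given point one $N$ works, so $f_1$ is holomorphic on $\mathbb C\setminus K_w$; and $f_1(\infty)=0$. Cauchy's formula in $\widetilde S_w\setminus\bigcup_u\operatorname{int}\widetilde S_u$ gives $f=f_1+f_2$ on $\operatorname{int}\widetilde S_w\setminus K_w$.

**Step 2: $f_1=0$.** We check that $f_1$ is bounded. Let $P$ be the closed square of points at sup-norm distance $\le\frac184^{-n}$ from $S_w$. It is a compact subset of $\operatorname{int}\widetilde S_w$, so $f_2$ is bounded on $P$ and $|f_1|\le|f|+|f_2|$ is bounded on $P\setminus K_w$. On the closure of $\mathbb C\setminus P$, $f_1$ is continuous and vanishes at $\infty$, so it is bounded. Lemma 4 applied to $f_1\circ T_w$ gives $f_1=0$.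

So $f=f_2$ on $\operatorname{int}\widetilde S_w\setminus K$, and $f_2$ extends $f$ across a neighbourhood of $z_0$. Local extensions agree on overlaps, because $K$ has empty interior. $\square$

## 7. Removing copies of $K$ at all dyadic places and scales

For bounded open $\Omega\ne\emptyset$ let
$$d(\Omega)=\inf_g\,\sup_{z\in\Omega}|\bar z-g(z)|,$$
the infimum over bounded holomorphic $g$ on $\Omega$; put $d(\emptyset)=0$. Restricting functions shows that $d$ is monotone: $\Omega\subset\Omega'$ implies $d(\Omega)\le d(\Omega')$. Also $d(\mathbb D)\ge1$: for $0<r<1$ we have $\oint_{|z|=r}(\bar z-g)\,dz=\oint_{|z|=r}\frac{r^2}z\,dz=2\pi ir^2$, so $\sup|\bar z-g|\ge r$.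

**Lemma 6.** Let $\Omega$ be bounded, open and non-empty, $Q$ a closed square, $V_\delta=\{z:\operatorname{dist}(z,K_Q)<\delta\}$. Then $d(\Omega\setminus\overline{V_\delta})\to d(\Omega)$ as $\delta\downarrow0$.

*Proof.* Let $\delta_k\downarrow0$ and $\Omega_k=\Omega\setminus\overline{V_{\delta_k}}$. These sets increase to $\Omega\setminus K_Q$, which is non-empty. So $d(\Omega_k)$ increases to some $s\le d(\Omega)$. For large $k$, $\Omega_k\neq\emptyset$, and we choose $g_k$ bounded and holomorphic on $\Omega_k$ with $\sup_{\Omega_k}|\bar z-g_k|\le d(\Omega_k)+\frac1k$. These are uniformly bounded, and each compact subset of $\Omega\setminus K_Q$ lies in $\Omega_k$ for large $k$. By Montel's theorem a subsequence converges locally uniformly on $\Omega\setminus K_Q$ to a bounded holomorphic $g$ with $|\bar z-g|\le s$. By Lemma 5, $g$ extends holomorphically to $\Omega$. Since $\Omega\setminus K_Q$ is dense in $\Omega$, $|\bar z-g|\le s$ on $\Omega$, so $d(\Omega)\le s$. Since $d(\Omega\setminus\overline{V_\delta})$ is monotone in $\delta$, the limit statement follows. $\square$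

Compare with segments. Let $\Omega$ be the open unit square and remove thin closed neighbourhoods of the bottom sides of all dyadic squares of side $2^{-n}$ in $\overline\Omega$. Each component of the rest lies in a horizontal strip of height $2^{-n}$. With $y_0$ the middle height of the strip, $g(z)=z-2iy_0$ satisfies $|\bar z-g|=2|\operatorname{Im}z-y_0|\le2^{-n}$ there. So $d$ drops to at most $2^{-n}$, however thin the neighbourhoods. Segments would have the right projection, but they destroy $d$. Lemma 6 says that copies of $K$ do not.

**Construction of $X$.** Fix $\eta\in(0,1)$. Let $Q_1,Q_2,\dots$ enumerate all closed dyadic squares $2^{-n}([k,k+1]\times[l,l+1])$, $n\ge0$, $k,l\in\mathbb Z$, contained in $\mathbb D$. Put $\Omega_0=\mathbb D$, so $d(\Omega_0)>1-\eta$. Inductively, by Lemma 6 and because $\operatorname{area}(K_{Q_n})=0$, choose $\delta_n>0$ such that with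
$$V_n=\{z:\operatorname{dist}(z,K_{Q_n})<\delta_n\},\qquad \Omega_n=\Omega_{n-1}\setminus\overline{V_n}$$
we have
$$d(\Omega_n)>1-\eta,\qquad \operatorname{area}(V_n)<\eta2^{-n}.\tag{9}$$
(Each $\Omega_{n-1}$ is non-empty, as $d(\Omega_{n-1})>0$.) Let
$$X_n=\overline{\mathbb D}\setminus\bigcup_{j\le n}V_j\supset\Omega_n,\qquad X=\bigcap_nX_n=\overline{\mathbb D}\setminus\bigcup_nV_n .$$
$X$ is compact, and non-empty as a nested intersection of non-empty compact sets. By (9), $\operatorname{area}(X)\ge\pi-\eta$.

**Distance of $\bar z$ from $R(X)$.** Let $g$ be rational without poles on $X$. Each of its finitely many poles lies off $X=\bigcap X_n$, hence off $X_n$ for all large $n$. So for $n\ge n_0$, $g$ is bounded and holomorphic on $\Omega_n\subset X_n$, and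
$$\sup_{X_n}|\bar z-g|\ge d(\Omega_n)>1-\eta .$$
For $n\ge n_0$ let $x_n\in X_n$ be a point where the supremum is attained. A limit point of $(x_n)$ lies in $X$, so $\|\bar z-g\|_X\ge1-\eta$. As $g\in R_0(X)$ was arbitrary, $\operatorname{dist}(\bar z,R(X))\ge1-\eta>0$, and so $R(X)\ne C(X)$.

## 8. Projection to the real axis: the end of the proof of Theorem 1

Suppose $\mathbf D=(\Delta,\mathcal D)$ is classical and $X_{\mathbf D}\subset X$. Let $\Delta$ have centre $c=c_1+ic_2$ and radius $R$.

**Step 1: $\Delta$ lies in the closed disc.** This step puts us where copies of $K$ were removed. Since all $\overline D\subset\operatorname{int}\Delta$, $\partial\Delta\subset X_{\mathbf D}\subset\overline{\mathbb D}$. By convexity $\Delta\subset\overline{\mathbb D}$, and $\operatorname{int}\Delta\subset\mathbb D$.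

**Step 2: an annulus free of large holes.** This step isolates holes of small total radius. Choose a finite $\mathcal F\subset\mathcal D$ with $\sum_{D\in\mathcal D\setminus\mathcal F}r(D)<R/8$. The union of the $\overline D$, $D\in\mathcal F$, is a compact subset of $\operatorname{int}\Delta$, so there is $\rho\in[\frac R2,R)$ with $D\subset B(c,\rho)$ for all $D\in\mathcal F$. Choose $h=2^{-n}$, $n\ge0$, with $h<R/8$ and $\sqrt2\,h<(R-\rho)/2$.

**Step 3: dyadic squares in the annulus.** This step finds squares over most of a long interval. Let $I=[kh,(k+1)h]$ be any dyadic interval contained in $[c_1-\frac R2,c_1+\frac R2]$. Since $\frac{\rho+R}2>\frac R2$, there is a point $z_I$ with $|z_I-c|=\frac{\rho+R}2$ whose real part is the midpoint of $I$. Let $Q_I\ni z_I$ be a closed dyadic square of side $h$ over $I$. Its diameter is $<(R-\rho)/2$, so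
$$Q_I\subset\{\rho<|z-c|<R\}\subset\operatorname{int}\Delta\subset\mathbb D .$$
Hence $Q_I$ is some $Q_m$, and $K_{Q_I}\subset V_m$ is disjoint from $X\supset X_{\mathbf D}$. Therefore $K_{Q_I}\subset\Delta\setminus X_{\mathbf D}\subset\bigcup_{D\in\mathcal D}D$. As $K_{Q_I}$ misses $B(c,\rho)$, which contains all $D\in\mathcal F$, it is covered by the discs of $\mathcal D\setminus\mathcal F$.

**Step 4: counting length.** By (5), $K_{Q_I}$ projects onto $I$. So all these intervals $I$, whose union has length $\ge R-2h>\frac{3R}4$, are covered by the projections of the discs $D\in\mathcal D\setminus\mathcal F$. The total length of these projections is $2\sum_{\mathcal D\setminus\mathcal F}r(D)<\frac R4$. This is a contradiction, and Theorem 1 is proved. $\blacksquare$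

This argument used $\sum r(D)<\infty$ and $\overline D\subset\operatorname{int}\Delta$, but not the disjointness of the closed holes.

## 9. Summable holes at small scales: proof of Theorem 2

For non-classical cheeses the holes may cross $\partial\Delta$, so there may be no annulus to use. If $X_{\mathbf D}$ has positive area we work near a typical point of it instead.

**Lemma 7.** Let $\mathcal D$ be a countable family of open discs with $\sum r(D)<\infty$. For almost every $z\in\mathbb C\setminus\bigcup\mathcal D$,
$$\lim_{s\to0}\frac1s\sum_{D\in\mathcal D,\;D\cap B(z,s)\ne\emptyset}r(D)=0.\tag{10}$$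

*Proof.* Let $a_D$ be the centre of $D$. Three properties hold for almost every $z$:

- $|z-a_D|<2r(D)$ for only finitely many $D$, by Borel–Cantelli, since $\sum4\pi r(D)^2<\infty$;
- $u(z)=\sum_Dr(D)/|z-a_D|<\infty$, since $u$ is locally integrable by the estimate of Section 3;
- $z$ lies on no circle $\partial D$.

Let $z\notin\bigcup\mathcal D$ have all three. The finitely many $D$ with $|z-a_D|<2r(D)$ have positive distance from $z$, so they do not meet $B(z,s)$ for small $s$. For any other $D$, $\operatorname{dist}(z,D)=|z-a_D|-r(D)\ge\frac12|z-a_D|$. If such a $D$ meets $B(z,s)$, then $\operatorname{dist}(z,D)<s$, so $|z-a_D|<2s$ and $\frac{r(D)}s\le\frac{2r(D)}{|z-a_D|}$. So for small $s$ the quotient in (10) is at most $2\sum_{|z-a_D|<2s}r(D)/|z-a_D|$. This tends to $0$, because $u(z)<\infty$ and every $a_D\ne z$. $\square$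

*Proof of Theorem 2.* Let $X_{\mathbf D}\subset X$, $\sum r(D)<\infty$, and suppose $\operatorname{area}(X_{\mathbf D})>0$. Circles have area $0$, so we can choose $z\in X_{\mathbf D}\cap\operatorname{int}\Delta\cap\mathbb D$ satisfying (10). For small $s$, $B(z,s)\subset\operatorname{int}\Delta\cap\mathbb D$. Take $h=2^{-n}\in[\frac s4,\frac s2]$, with $n\ge0$, and a closed dyadic square $Q\ni z$ of side $h$. Its diameter is $\sqrt2\,h<s$, so $Q\subset B(z,s)\subset\mathbb D$. Hence $Q$ is one of the $Q_m$, and $K_Q\cap X=\emptyset$. So $K_Q\subset\Delta\setminus X_{\mathbf D}$ is covered by the holes, and only holes meeting $B(z,s)$ can contain points of $K_Q$. Projecting and using (5),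
$$\frac s4\le h\le2\sum_{D\cap B(z,s)\ne\emptyset}r(D)=o(s)\qquad(s\to0),$$
a contradiction. So $\operatorname{area}(X_{\mathbf D})=0$, and if $X_{\mathbf D}\ne\emptyset$ then $R(X_{\mathbf D})=C(X_{\mathbf D})$ by Hartogs–Rosenthal. $\blacksquare$

## 10. Merging discs and the equivalences of Theorem 4

One ingredient is a theorem of Feinstein and Heath (*Swiss cheeses, rational approximation and universal plane curves*, Studia Math. 196 (2010), 289–306). We include a proof.

**Lemma 8.** Let $\mathbf D=(\Delta,\mathcal D)$ be a Swiss cheese with $\delta:=r(\Delta)-\sum r(D)>0$. Then there is a classical Swiss cheese $\mathbf D'$ with $X_{\mathbf D'}\subset X_{\mathbf D}$.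

The mechanism is visible in the example of Section 1, $\overline{\mathbb D}$ with holes $B(0,\frac12)$ and $B(\frac12,\frac13)$. The two overlapping holes lie in $B(\frac16,\frac23)$, whose radius $\frac23$ is less than $\frac12+\frac13$ and whose closure lies in $\mathbb D$. So one hole replaces two, and the radius sum goes down. With infinitely many holes such repairs may never end. We therefore choose an extremal cheese that admits no further repair.

*Proof.* Let $\Delta$ have centre $c$ and radius $R$.

**Step 1: a compact space of competitors.** Let $\mathcal S$ be the set of all sequences $\mathbf s=(a_n,r_n)_{n\ge0}$ with $a_n\in\mathbb C$, $r_n\ge0$ such that, with $\Delta_{\mathbf s}=\overline{B(a_0,r_0)}$: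

- $|a_0-c|+r_0\le R$ (that is, $\Delta_{\mathbf s}\subset\Delta$), and $|a_n-c|\le2R$ for $n\ge1$;
- $r_1\ge r_2\ge\cdots$ and $\delta_1(\mathbf s):=r_0-\sum_{n\ge1}r_n\ge\delta$;
- for every $D=B(b,r)\in\mathcal D$, either $|b-a_0|\ge r_0+r$ (that is, $D\cap\Delta_{\mathbf s}=\emptyset$), or $|b-a_n|+r\le r_n$ for some $n\ge1$ (that is, $D\subset B(a_n,r_n)$).

By the last condition, $\Delta_{\mathbf s}\setminus\bigcup_{n\ge1}B(a_n,r_n)\subset X_{\mathbf D}$; here $B(a,0)=\emptyset$. The set $\mathcal S$ is not empty: take $\Delta$ and those $D\in\mathcal D$ that meet $\Delta$, in order of decreasing radius, followed, if there are only finitely many, by entries $(c,0)$. Their radii are less than $R$, so their centres are within $2R$ of $c$.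

Coordinatewise convergence makes $\mathcal S$ a compact metrizable space. All coordinates are bounded, so we only check that a coordinatewise limit $\mathbf s$ of $\mathbf s^{(m)}\in\mathcal S$ lies in $\mathcal S$. By Fatou's lemma for sums, $\delta_1(\mathbf s)\ge\limsup_m\delta_1(\mathbf s^{(m)})\ge\delta$. For the last condition fix $D=B(b,r)$. If the first alternative holds for infinitely many $m$, it passes to the limit. Otherwise, for all large $m$, $D\subset B(a_n^{(m)},r_n^{(m)})$ for some $n=n(m)$. Since $n\,r_n^{(m)}\le\sum_{j\ge1} r_j^{(m)}\le R$ and $r_n^{(m)}\ge r$, we have $n(m)\le R/r$, so some $n$ occurs infinitely often, and the inequality passes to the limit.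

**Step 2: an extremal competitor.** The computation shows that $\delta_1$ is upper semicontinuous, so it attains its maximum on $\mathcal S$, and the set $\mathcal S^*$ of maximizers is compact. Put $\delta_2(\mathbf s)=r_0^2-\sum_{n\ge1}r_n^2$. It is continuous on $\mathcal S$, because $\sum_{n>N}r_n^2\le\frac RN\sum_{n\ge 1} r_n\le\frac{R^2}N$ uniformly. Let $\mathbf s\in\mathcal S^*$ minimize $\delta_2$ on $\mathcal S^*$. Let $\mathcal D'$ be the family of the discs $D_n=B(a_n,r_n)$ with $n\ge1$, $r_n>0$. Note $r_0\ge\delta>0$ and $r_n<r_0$ for $n\ge1$. We show that $(\Delta_{\mathbf s},\mathcal D')$ is classical. In each modification below, the entries are put back in decreasing order of radius, with entries $(c,0)$ added at the end if needed.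

**Step 3: the closed holes are disjoint.** Suppose $i\ne j$, $r_i,r_j>0$ and $d:=|a_i-a_j|\le r_i+r_j$. If $d\le|r_i-r_j|$, one disc contains the other. Deleting the contained one gives an element of $\mathcal S$ with larger $\delta_1$, a contradiction. Otherwise replace both by the disc of radius $\frac12(d+r_i+r_j)$ whose centre is at distance $\frac12(d+r_j-r_i)\in(0,d)$ from $a_i$ on the segment from $a_i$ to $a_j$. It contains $D_i$ and $D_j$, because the distances of its centre from $a_i$, $a_j$ are its radius minus $r_i$, respectively minus $r_j$. Its centre stays in the convex set $\{|a-c|\le2R\}$. Its radius is $\le r_i+r_j$, so we stay in $\mathcal S$ and $\delta_1$ does not decrease. If $d<r_i+r_j$, then $\delta_1$ increases, a contradiction. If $d=r_i+r_j$, then $\delta_1$ is unchanged and $\delta_2$ changes by $r_i^2+r_j^2-(r_i+r_j)^2=-2r_ir_j<0$, again a contradiction.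

**Step 4: the closed holes lie inside $\operatorname{int}\Delta_{\mathbf s}$.** Suppose $r_n>0$ but $\overline{D_n}\not\subset\operatorname{int}\Delta_{\mathbf s}$. Put $r=r_n$, $e=|a_n-a_0|$, so $e+r\ge r_0$ and $e\ge r_0-r>0$. If $e\ge r_0+r$, then $D_n$ is disjoint from $\Delta_{\mathbf s}$; deleting it increases $\delta_1$ and keeps us in $\mathcal S$ (any $D\subset D_n$ misses $\Delta_{\mathbf s}$), a contradiction.

So $e<r_0+r$. Delete $D_n$ and replace $\Delta_{\mathbf s}$ by the closed disc $\Delta''$ of radius $r''=\frac12(r_0+e-r)$ whose centre lies on the line through $a_0,a_n$, at distance $\frac12(r_0-e+r)>0$ from $a_0$ on the side away from $a_n$. The distance of the centres of $\Delta''$ and $\Delta_{\mathbf s}$ plus $r''$ equals $r_0$, so $\Delta''\subset\Delta_{\mathbf s}$. The distance of the centres of $\Delta''$ and $D_n$ is $e+\frac12(r_0-e+r)=\frac12(r_0+e+r)=r''+r$, so $\Delta''\cap D_n=\emptyset$. Hence the last condition for $\mathcal S$ persists: any $D\subset D_n$ now misses $\Delta''$. Also $r''\ge r_0-r>0$, so $\delta_1$ does not decrease. It increases if $e>r_0-r$, a contradiction.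 If $e=r_0-r$, then $r''=r_0-r$, $\delta_1$ is unchanged, and $\delta_2$ changes by $(r_0-r)^2-(r_0^2-r^2)=-2r(r_0-r)<0$, a contradiction.

So $\mathbf D'=(\Delta_{\mathbf s},\mathcal D')$ is classical, and $X_{\mathbf D'}\subset X_{\mathbf D}$. $\square$

*Proof of Theorem 4.* (a)$\Rightarrow$(b), and (a)$\Rightarrow R(X)\ne C(X)$: this is Lemma 2.

(b)$\Rightarrow$(c): let $X_{\mathbf D}\subset X$ with $\sum r(D)<\infty$ and positive area. By Lemma 7 choose $z\in X_{\mathbf D}\cap\operatorname{int}\Delta$ satisfying (10). For small $s$, $\Delta'=\overline{B(z,s)}\subset\Delta$, and the discs of $\mathcal D$ meeting $\Delta'$ meet $B(z,2s)$, so their radius sum is $o(s)$, hence $<s=r(\Delta')$ for small $s$. Together with $\Delta'$ they form a Swiss cheese as in (c), with Swiss cheese set $\Delta'\cap X_{\mathbf D}\subset X$.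

(c)$\Rightarrow$(a): this is Lemma 8.

Finally, the set $X$ of Theorem 1 has $R(X)\ne C(X)$ but does not satisfy (a), so the implication from (a), (b), (c) to $R(X)\ne C(X)$ cannot be reversed. $\blacksquare$
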